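# Maximal subsemigroups of $\operatorname{Sym}(\Omega)$ that are not traces of maximal subsemigroups of $\Omega^\Omega$

## Three points, and the shift on the natural numbers

Maps are written on the right and composed from left to right, so $x(fg)=(xf)g$. We write $\langle\cdot\rangle$ for the generated subsemigroup.

Take $\Omega=\{1,2,3\}$. There are $27$ maps from $\Omega$ to itself, of which $6$ are permutations. Let $G=\{1,(123),(132)\}$. If $t$ is any permutation outside $G$, then $G\cup Gt$ is all of $\operatorname{Sym}(\Omega)$. So $G$ cannot be enlarged inside $\operatorname{Sym}(\Omega)$ without reaching everything. Now put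
$$M=G\cup\{\text{the }21\text{ maps that are not permutations}\},\qquad |M|=24 .$$
On a finite set a product of two maps is a permutation only if both factors are. So a product of elements of $M$ that involves a non-permutation is a non-permutation, and $M$ is a semigroup. If $s\notin M$, then $s$ is a permutation outside $G$, so $\langle G,s\rangle=\operatorname{Sym}(\Omega)$ and $\langle M,s\rangle=\Omega^\Omega$. Thus $M$ cannot be enlarged inside $\Omega^\Omega$ without reaching everything, and $M\cap\operatorname{Sym}(\Omega)=G$. We used only that $\Omega$ is finite and that $G$ is maximal.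

Now take $\Omega=\mathbb N$ and try the same recipe. Let $xf=x+1$, and let $xg=x-1$ for $x\ge1$, $0g=0$. Neither is a permutation, but $fg=1$. Worse, every permutation $\sigma$ equals $(\sigma f)\,g$, where $\sigma f$ misses the point $0$. So the non-permutations already generate all permutations, and $G\cup\{\text{non-permutations}\}$ is not a semigroup for any proper subset $G$ of $\operatorname{Sym}(\mathbb N)$. Is there some other $M$ that does the job?

## Traces of maximal subsemigroups: two theorems

**Definition (maximal subsemigroup).** A subsemigroup $T$ of a semigroup $S$ is a *maximal subsemigroup* if $T\ne S$ and $\langle T,s\rangle=S$ for all $s\in S\setminus T$.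

The question, whose source is J. East, J. D. Mitchell, and Y. Péresse, "Maximal subsemigroups of the semigroup of all mappings on an infinite set", arXiv:1104.2011 (2011), reads: let $\Omega$ be infinite and let $G$ be a maximal subsemigroup of $\operatorname{Sym}(\Omega)$; does there exist a maximal subsemigroup $M$ of $\Omega^\Omega$ such that $M\cap\operatorname{Sym}(\Omega)=G$?

Here is an infinite case that we can check by hand. Let $G_0=\{\sigma\in\operatorname{Sym}(\mathbb N):0\sigma=0\}$. It is a maximal subsemigroup of $\operatorname{Sym}(\mathbb N)$: let $0s=a\neq0$, and let $\tau$ be any permutation with $0\tau=b\ne0$. Choose $g'\in G_0$ with $ag'=b$. Then $g=\tau g'^{-1}s^{-1}$ sends $0\mapsto b\mapsto a\mapsto 0$, so $g\in G_0$ and $\tau=gsg'\in\langle G_0,s\rangle$. The answer for $G_0$ will turn out to be "yes". In general the answer is "no", for every infinite $\Omega$, in ZFC.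

We fix some conventions. $|\Omega|=\kappa$ is infinite, and the axiom of choice is used freely. A *moiety* of $\Omega$ is a set $Z\subseteq\Omega$ with $|Z|=|\Omega\setminus Z|=\kappa$; the even numbers form a moiety of $\mathbb N$, and $\mathbb N\setminus\{0\}$ is not one. $S(X)$ is the group of permutations of $\Omega$ with support in $X$. $\operatorname{Sym}_{<\kappa}(\Omega)$ is the normal subgroup of permutations with support of size $<\kappa$ (finite support, if $\Omega=\mathbb N$). $\mathcal I$ is the set of injections $\varphi:\Omega\to\Omega$ with $|\Omega\setminus\Omega\varphi|=\kappa$; on $\mathbb N$ the map $x\mapsto2x$ is in $\mathcal I$, the shift is not. We constantly use that a bijection between two subsets of a set $W$ extends to a permutation of $W$ as soon as their complements in $W$ have the same size.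

**Theorem 1.** For every infinite $\Omega$ there is a maximal subsemigroup $H$ of $\operatorname{Sym}(\Omega)$ such that every subsemigroup $M\supseteq H$ of $\Omega^\Omega$ with $\langle M,\operatorname{Sym}(\Omega)\rangle=\Omega^\Omega$ contains $\operatorname{Sym}(\Omega)$ (so $M=\Omega^\Omega$). In particular no maximal subsemigroup $M$ of $\Omega^\Omega$ satisfies $M\cap\operatorname{Sym}(\Omega)=H$.

**Theorem 2.** Let $H$ be a maximal subsemigroup of $\operatorname{Sym}(\Omega)$. If for some moiety $Z$ the set $\Omega$ is not a finite union of sets $Zh$ ($h\in H$), or not a finite union of sets $Zh^{-1}$ ($h\in H$), then there is a maximal subsemigroup $M$ of $\Omega^\Omega$ with $M\cap\operatorname{Sym}(\Omega)=H$.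

The "in particular" in Theorem 1 is immediate. If $M$ is maximal and $M\cap\operatorname{Sym}(\Omega)=H$, take $\sigma\in\operatorname{Sym}(\Omega)\setminus H$. Then $\sigma\notin M$, so $\langle M,\sigma\rangle=\Omega^\Omega$, hence $\langle M,\operatorname{Sym}(\Omega)\rangle=\Omega^\Omega$. The first part gives $\operatorname{Sym}(\Omega)\subseteq M$, contradicting $M\cap\operatorname{Sym}(\Omega)=H\neq\operatorname{Sym}(\Omega)$.

## Ideals of subsets, and where they run out

For $G_0$ a natural candidate is $M_0=\{f\in\mathbb N^{\mathbb N}:0f=0\}$, a subsemigroup with $M_0\cap\operatorname{Sym}(\mathbb N)=G_0$. It is not maximal: if $s$ is the constant map with value $1$, every product of elements of $M_0\cup\{s\}$ that involves $s$ is constant, so $\langle M_0,s\rangle\ne\mathbb N^{\mathbb N}$. But we can let Zorn's lemma enlarge $M_0$. For the result to be maximal, it suffices that $M_0$ already contains enough maps to generate everything together with $\operatorname{Sym}(\mathbb N)$. This is the sensible first approach, and it proves Theorem 2.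

*Proof of Theorem 2.*

**Step 1: $1\in H$.** This puts $Z$ itself into the ideal below. If $1\notin H$, then $H\cup\{1\}=\langle H,1\rangle=\operatorname{Sym}(\Omega)$, so $H=\operatorname{Sym}(\Omega)\setminus\{1\}$. This is not a semigroup, since it contains an involution.

**Step 2: a semigroup $M_P$ with trace $H$.** Here we turn the covering hypothesis into a subsemigroup of $\Omega^\Omega$. Let $P$ be the family of all subsets of finite unions of sets $Zh$, $h\in H$ (in the second case: of sets $Zh^{-1}$). It is closed under subsets and finite unions, $Z\in P$ by Step 1, and $\Omega\notin P$ by hypothesis. If $X\in P$ and $h\in H$, then $Xh\in P$ in the first case, because $(Zh')h=Z(h'h)$, and $Xh^{-1}\in P$ in the second, because $(Zh'^{-1})h^{-1}=Z(hh')^{-1}$. Put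
$$M_P=\{f\in\Omega^\Omega: Xf\in P\text{ for all }X\in P\},$$
in the second case with the preimage $Xf^{-1}$ in place of $Xf$. This is a subsemigroup (for preimages, $X(ff')^{-1}=(Xf'^{-1})f^{-1}$), and it contains $H$. It does not contain a permutation interchanging $Z$ and $\Omega\setminus Z$, since otherwise $\Omega\setminus Z\in P$ and then $\Omega\in P$. So $M_P\cap\operatorname{Sym}(\Omega)$ is a proper subsemigroup of $\operatorname{Sym}(\Omega)$ containing $H$, hence equals $H$.

**Step 3: two maps in $M_P$.** These will generate everything together with $\operatorname{Sym}(\Omega)$. Let $f,g$ be the identity off $Z$ and map $Z$ to $Z$ so that $f$ is injective with $|Z\setminus Zf|=\kappa$, and $g|_Z:Z\to Z$ is surjective with all fibers of size $\kappa$. Images and preimages of a set $X$ under $f$ and $g$ are contained in $X\cup Z$. So $f,g\in M_P$.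

**Step 4: $\langle\operatorname{Sym}(\Omega),f,g\rangle=\Omega^\Omega$.** Let $T$ be a transversal of $\ker g$ (one point from each kernel class). It consists of $\Omega\setminus Z$ and one point from each of the $\kappa$ fibers in $Z$, so $|T|=|\Omega\setminus T|=\kappa$, and there is $\tau\in\operatorname{Sym}(\Omega)$ with $Z\tau=T$. Since $g$ is surjective, every $y\in\Omega$ equals $z\tau g$ for some $z\in Z$, and $z$ has $\kappa$ preimages under $g$. So every fiber of $g'=g\tau g$ has size $\kappa$. Let $\theta\in\Omega^\Omega$. In each fiber of $g'$ choose a subset of size $\kappa$ whose complement in the fiber has size $\kappa$. For each $y$ at most $\kappa$ points $x$ have $x\theta=y$. So, picking points from the chosen subsets, we get an injection $b:\Omega f\to\Omega$ with $(xf)b\in(x\theta)g'^{-1}$ for all $x$ (this is well defined as $f$ is injective) and $|\Omega\setminus(\Omega f)b|=\kappa$. Since also $|\Omega\setminus\Omega f|=\kappa$, $b$ extends to some $\tau'\in\operatorname{Sym}(\Omega)$, and $f\tau'g'=\theta$.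

**Step 5: Zorn.** We enlarge $M_P$ to a maximal subsemigroup. Let $\sigma\in\operatorname{Sym}(\Omega)\setminus H$; then $\sigma\notin M_P$. The union of a chain of subsemigroups not containing $\sigma$ does not contain $\sigma$, so there is $M\supseteq M_P$ maximal among the subsemigroups not containing $\sigma$. If $s\notin M$, then $\langle M,s\rangle\ni\sigma$, so $\langle M,s\rangle$ contains $\langle H,\sigma\rangle=\operatorname{Sym}(\Omega)$ and $f,g$, hence equals $\Omega^\Omega$. So $M$ is a maximal subsemigroup. Since $H\subseteq M\cap\operatorname{Sym}(\Omega)\neq\operatorname{Sym}(\Omega)$, maximality of $H$ gives $M\cap\operatorname{Sym}(\Omega)=H$. $\square$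

For $G_0$, take $Z$ to be the odd numbers: no $Zh$ with $h\in G_0$ contains $0$, so Theorem 2 gives the required $M$.

The approach stops at one precise point. If $\Omega=Zh_1\cup\dots\cup Zh_r$ with $h_i\in H$, then every $H$-invariant ideal containing $Z$ contains $\Omega$, and $M_P$ is everything. If this happens for every moiety, for images and for preimages, no ideal of this kind is available. The $H$ of Theorem 1 must therefore move moieties around a great deal, and still be proper. Our task is to force $\operatorname{Sym}(\Omega)\subseteq M$ knowing only that $H\subseteq M$ and $\langle M,\operatorname{Sym}(\Omega)\rangle=\Omega^\Omega$. We begin by extracting concrete maps in $M$ from the second condition.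

## Collapse and defect

**Definition (defect, collapse).** For $f\in\Omega^\Omega$ let $d(f)=|\Omega\setminus\Omega f|$ and $c(f)=|\Omega\setminus T|$, where $T$ is a transversal of $\ker f$.

The number $c(f)$ does not depend on $T$: it is the sum of $|K\setminus\{\text{pt}\}|$ over the kernel classes $K$. For the shift $f$ and the map $g$ of the first section, $c(f)=0$, $d(f)=1$, $c(g)=1$, $d(g)=0$. For $x\mapsto2x$ we have $c=0$, $d=\aleph_0$.

**Lemma 3.** For $f,g\in\Omega^\Omega$:

1. $d(g)\le d(fg)\le d(f)+d(g)$;
2. $c(f)\le c(fg)\le c(f)+c(g)$, and $c(fg)=c(f)+c(g)$ if $f$ is surjective;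
3. $d(f)\le d(fg)+c(g)$;
4. $c(g)\le c(fg)+d(f)$.

*Proof.* (1) $\Omega fg\subseteq\Omega g$ and $\Omega g\setminus\Omega fg\subseteq(\Omega\setminus\Omega f)g$.

For (2) and (3) let $R'$ be a transversal of $\ker g$ that contains a point of $\Omega f$ from every class meeting $\Omega f$, and let $R=R'\cap\Omega f$.

(2) Points in different classes of $\ker fg$ are in different classes of $\ker f$. So a transversal of $\ker fg$ extends to one of $\ker f$, and $c(f)\le c(fg)$. If $T_f$ is a transversal of $\ker f$, then $\{t\in T_f:tf\in R\}$ is a transversal of $\ker fg$. Its complement consists of $\Omega\setminus T_f$ and of a set in bijection with $\Omega f\setminus R$. So $c(fg)=c(f)+|\Omega f\setminus R|$. Now $\Omega f\setminus R=\Omega f\setminus R'\subseteq\Omega\setminus R'$, a set of size $c(g)$, with equality if $f$ is surjective.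

(3) The set $(\Omega\setminus\Omega f)\setminus R'$ has size at most $c(g)$. The class of a point of $R'\setminus\Omega f$ does not meet $\Omega f$, by the choice of $R'$. So $R'\setminus\Omega f$ is mapped by $g$ injectively into $\Omega\setminus\Omega fg$.

(4) If $T$ is a transversal of $\ker fg$, then $g$ is injective on $Tf$, so $Tf$ extends to a transversal of $\ker g$ and $c(g)\le|\Omega\setminus Tf|\le d(f)+|\Omega f\setminus Tf|$. Choose a preimage under $f$ of each point of $\Omega f\setminus Tf$. These are distinct and lie outside $T$, so $|\Omega f\setminus Tf|\le c(fg)$. $\square$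

**Lemma 4.** For infinite $\mu\le\kappa$ the following are proper subsemigroups of $\Omega^\Omega$ containing $\operatorname{Sym}(\Omega)$:
$$\mathcal S_1=\{c=0\text{ or }d>0\},\quad \mathcal S_2=\{c>0\text{ or }d=0\},\quad \mathcal S_3(\mu)=\{c<\mu\text{ or }d\ge\mu\},\quad \mathcal S_4(\mu)=\{c\ge\mu\text{ or }d<\mu\}.$$

*Proof.* Permutations have $c=d=0$ and lie in all four. A surjection with $c=\kappa$ is outside $\mathcal S_1$ and $\mathcal S_3(\mu)$; an injection with $d=\kappa$ is outside $\mathcal S_2$ and $\mathcal S_4(\mu)$. Let $f,g$ belong to the set in question.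

$\mathcal S_1$: suppose $c(fg)>0=d(fg)$. Then $d(g)=0$, so $c(g)=0$. By Lemma 3(3), $d(f)=0$, so $c(f)=0$, and $c(fg)\le c(f)+c(g)=0$, a contradiction.

$\mathcal S_2$: suppose $c(fg)=0<d(fg)$. Then $c(f)=0$, so $d(f)=0$. By Lemma 3(4), $c(g)=0$, so $d(g)=0$, and $d(fg)=0$, a contradiction.

$\mathcal S_3(\mu)$: suppose $c(fg)\ge\mu>d(fg)$. Then $d(g)<\mu$, so $c(g)<\mu$. Then $d(f)\le d(fg)+c(g)<\mu$, so $c(f)<\mu$, and $c(fg)<\mu$, a contradiction.

$\mathcal S_4(\mu)$: suppose $c(fg)<\mu\le d(fg)$. Then $c(f)<\mu$, so $d(f)<\mu$. Then $c(g)\le c(fg)+d(f)<\mu$, so $d(g)<\mu$, and $d(fg)<\mu$, a contradiction. $\square$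

So if $\langle M,\operatorname{Sym}(\Omega)\rangle=\Omega^\Omega$, then $M$ is contained in none of these, and we know a map in $M$ outside each.

## A group with four properties is enough

How can one get all permutations from few of them and two non-permutations? Let $\Omega=\mathbb N$, let $A$ be the even numbers, $xw=4x$, and let $yv=y/4$ if $4\mid y$ and $yv=0$ otherwise. Then $wv=1$, $\Omega w\subseteq A$, and $A\setminus\Omega w$ is infinite. Let $\sigma$ be any permutation. The map $4x\mapsto4(x\sigma)$ extends to a permutation $\pi$ of $A$, and if $g_\pi$ is any permutation of $\mathbb N$ that acts on $A$ as $\pi$, then $xwg_\pi v=4(x\sigma)v=x\sigma$. So it is enough to have a group that induces every permutation of $A$, whatever it does off $A$, together with an injection into $A$ and a one-sided inverse. We arrange the latter by a property of the group.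

**Lemma 5.** Let $W=X\cup Y\subseteq\Omega$ with $|X\cap Y|=\kappa$. Then $\langle S(X),S(Y)\rangle=S(W)$.

*Proof.* We may assume $W=\Omega$. Let $\sigma\in\operatorname{Sym}(\Omega)$ and $Z=\Omega\setminus X\subseteq Y$. If $|X\cap X\sigma|<\kappa$, then $|X\sigma\cap Z|=\kappa$. In this case replace $\sigma$ by $\sigma y$, where $y\in S(Y)$ swaps a $\kappa$-subset of $X\sigma\cap Z$ with a $\kappa$-subset of $X\cap Y$; afterwards $|X\cap X\sigma|=\kappa$. So assume $|X\setminus Z\sigma|=|X\cap X\sigma|=\kappa$. Choose $B\subseteq X\cap Y$ with $|B|=|Z\sigma\cap X|$ and $|(X\cap Y)\setminus B|=\kappa$. Both $Z\sigma\cap X$ and $B$ have complement of size $\kappa$ in $X$, so there is $p\in S(X)$ with $(Z\sigma\cap X)p=B$. Since $p$ fixes $Z\sigma\setminus X\subseteq Z$ pointwise, $Z\sigma p\subseteq Y$ and $Z\sigma p\cap X=B$. So $Z$ and $Z\sigma p$ both have complement of size $\kappa$ in $Y$, and some $q\in S(Y)$ satisfies $z\sigma pq=z$ for all $z\in Z$. Thus $\sigma pq\in S(X)$, and $\sigma\in\langle S(X),S(Y)\rangle$. $\square$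

**Proposition 6.** Let $A\subseteq\Omega$ be a moiety, $C=\Omega\setminus A$, and let $G\le\operatorname{Sym}(\Omega)$ be a group such that

* (P1) for every $\pi\in\operatorname{Sym}(A)$ there is $g\in G$ with $g|_A=\pi$;
* (P2) for every $\varphi\in\mathcal I$ there are $h,k\in G$ with $\Omega\varphi h\varphi k\subseteq A$;
* (P3) $\operatorname{Sym}_{<\kappa}(\Omega)\le G$;
* (P4) $G\neq\operatorname{Sym}(\Omega)$.

Then the conclusion of Theorem 1 holds for $\Omega$.

*Proof.*

**Step 1: $\operatorname{Sym}(\Omega)=\langle G,\gamma,\gamma^{-1}\rangle$ for some $\gamma$.** This is needed to apply Zorn's lemma. Write $A=B\sqcup C'$ with $|B|=|C'|=\kappa$, put $A'=B\sqcup C$, and choose $\gamma\in\operatorname{Sym}(\Omega)$ with $A\gamma=A'$ and $C\gamma=C'$. Let $G'$ be the group generated by $G$ and $\gamma$. By a theorem of Ore (Proc. AMS 2 (1951), 307–314) every permutation of an infinite set is a commutator. Let $p,q\in\operatorname{Sym}(B)$. By (P1) there is $g\in G$ acting as $p$ on $B$ and trivially on $C'$; it preserves $A$, hence $C$. Elements of $\gamma^{-1}G\gamma$ induce every permutation of $A\gamma=B\sqcup C$, so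 there is $g'\in\gamma^{-1}G\gamma$ acting as $q$ on $B$ and trivially on $C$; it preserves $C'$. The commutator $[g,g']$ acts as $[p,q]$ on $B$. It is trivial on $C'$, where $g$ is trivial and which $g'$ preserves, and on $C$, where $g'$ is trivial and which $g$ preserves. By Ore's theorem $S(B)\le G'$. Conjugating by elements of $G$ from (P1), we get $S(B_1)\le G'$ for every $B_1\subseteq A$ with $|B_1|=|A\setminus B_1|=\kappa$. As $A$ is the union of two such sets meeting in $\kappa$ points (split $A$ into three parts of size $\kappa$), Lemma 5 gives $S(A)\le G'$. Then $S(A')=\gamma^{-1}S(A)\gamma\le G'$. Since $A\cup A'=\Omega$ and $A\cap A'=B$, Lemma 5 gives $G'=\operatorname{Sym}(\Omega)$.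

**Step 2: the semigroup $H$.** We enlarge $G$ to a maximal subsemigroup. By Step 1, the union of a chain of proper subsemigroups of $\operatorname{Sym}(\Omega)$ containing $G$ is proper: otherwise some member of the chain contains both $\gamma$ and $\gamma^{-1}$. By (P4) and Zorn there is a maximal element $H$ among the proper subsemigroups of $\operatorname{Sym}(\Omega)$ containing $G$. If $s\in\operatorname{Sym}(\Omega)\setminus H$, then $\langle H,s\rangle$ is larger than $H$ and contains $G$, so it is $\operatorname{Sym}(\Omega)$. Thus $H$ is a maximal subsemigroup.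

From now on let $M\supseteq H$ be a subsemigroup of $\Omega^\Omega$ with $\langle M,\operatorname{Sym}(\Omega)\rangle=\Omega^\Omega$. By Lemma 4, $M$ contains a surjective non-injective $u_1$, an injective non-surjective $u_2$, and for each infinite $\mu\le\kappa$ an element with $d<\mu\le c$ and an element with $c<\mu\le d$. We also use: if $|X|=|Y|=\nu<\kappa$, there is $\theta\in\operatorname{Sym}_{<\kappa}(\Omega)$ with $X\theta=Y$. For finite $\nu$ take a permutation of $X\cup Y$; for infinite $\nu$ take a permutation of $X\cup Y\cup W$, with $W$ disjoint from $X\cup Y$ of size $\nu$. By (P3), $\theta\in G\subseteq M$.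

**Step 3: for each infinite $\mu\le\kappa$, $M$ contains an injection $f_\mu$ with $d(f_\mu)\ge\mu$.** The purpose is to remove the collapse of a map with large defect. We induct on $\mu$. Take $u\in M$ with $\nu:=c(u)<\mu\le d(u)$. There is an injection $f\in M$ with $d(f)\ge\nu$: by induction if $\nu$ is infinite, and $f=u_2^\nu$ if $\nu$ is finite (defects of injections add, and $u_2^0=1\in G$). Let $T$ be a transversal of $\ker u$, let $X\subseteq\Omega\setminus\Omega f$ have size $\nu$, and let $\theta\in\operatorname{Sym}_{<\kappa}(\Omega)$ with $X\theta=\Omega\setminus T$. Then $\Omega f\theta\subseteq T$, so $f\theta u\in M$ is injective, and $d(f\theta u)\ge d(u)\ge\mu$.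

**Step 4: for each infinite $\mu\le\kappa$, $M$ contains a surjection $g_\mu$ with $c(g_\mu)\ge\mu$.** This is the dual statement. Take $u\in M$ with $\nu:=d(u)<\mu\le c(u)$, and a surjection $g\in M$ with $c(g)\ge\nu$: by induction, or $g=u_1^\nu$ if $\nu$ is finite, using Lemma 3(2). Let $T'$ be a transversal of $\ker g$, let $X\subseteq\Omega\setminus T'$ have size $\nu$, and let $\theta\in\operatorname{Sym}_{<\kappa}(\Omega)$ with $(\Omega\setminus\Omega u)\theta=X$. Then $\Omega u\theta=\Omega\setminus X\supseteq T'$, so $u\theta g\in M$ is surjective, and $c(u\theta g)\ge c(u)\ge\mu$.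

**Step 5: factoring an arbitrary permutation.** We now run the mechanism of the example. By Steps 3 and 4, $M$ contains some $f\in\mathcal I$ and a surjection $g$ with $c(g)=\kappa$. Choose $\varphi$ with $\varphi g=1$. Then $\varphi$ is injective and $\Omega\varphi$ is a transversal of $\ker g$, so $\varphi\in\mathcal I$. (We do not know that $\varphi\in M$.) By (P2) there are $h,k,h',k'\in G$ such that $w=\varphi h\varphi k$ and $w'=fh'fk'$ map $\Omega$ into $A$. Put $v=k^{-1}gh^{-1}g\in M$; then
$$wv=\varphi h\varphi k\,k^{-1}gh^{-1}g=\varphi h(\varphi g)h^{-1}g=\varphi g=1 .$$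
Let $w_2=ww$, $v_2=vv\in M$, $w_2'=w'w'\in M$; then $w_2v_2=w(wv)v=1$. Since $w$ is injective and $\Omega w\subseteq A$, we have $|A\setminus\Omega w_2|\ge|(\Omega\setminus\Omega w)w|\ge|C|=\kappa$; likewise for $w_2'$. Let $\sigma\in\operatorname{Sym}(\Omega)$. The bijection $xw_2'\mapsto x\sigma w_2$ between subsets of $A$ with complements of size $\kappa$ in $A$ extends to some $\pi\in\operatorname{Sym}(A)$, and $\pi=g_\pi|_A$ with $g_\pi\in G$ by (P1). Then $w_2'g_\pi v_2=\sigma w_2v_2=\sigma$. So $\operatorname{Sym}(\Omega)\subseteq M$. $\square$

## The tension between (P2) and (P4)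

It remains to construct $G$. Properties (P1) and (P2) form a list of $2^\kappa$ tasks, each asking for one or two new permutations, and (P3) will come by multiplying with a normal subgroup. The difficulty is (P4). We shall protect it by keeping $|\{c\in C:cg\in C\}|=\kappa$ for all $g\in G$. A permutation interchanging $A$ and $C$ does not have this property, so $G$ will be proper.

Why is $\varphi$ used twice in (P2)? Suppose we asked for $h\in G$ with $\Omega\varphi h\subseteq A$. For $\varphi$ with $\Omega\varphi=C$ this says $Ch\subseteq A$, and the property that we want to protect is lost at once. In $\varphi h\varphi k$ the only obligation is that $k$ maps the set $\Omega\varphi h\varphi$ into $A$, and we can influence this set through $h$.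

Even so, choosing $h$ and $k$ "generically" on $C$ fails. Suppose that $\varphi$ is the identity on $C$ and maps $A$ into $A$ with $|A\setminus A\varphi|=\kappa$. If $c\in C$ and $ch\in C$, then $c\in\Omega\varphi$ and $chk=ch\varphi k\in A$. So $hk$ can return a point of $C$ to $C$ only via $A$. The same happens for a word $hgk$ with $g$ in the group built so far, if $g$ agrees with $\varphi$ wherever we control $g$. The way out is to use $E=\Omega\setminus\Omega\varphi$, where $k$ is unconstrained: for certain $c\in C$ we let $ch=eg^{-1}$ with $e\in E$, so that $chg=e$, and let $k$ take $e$ back to $C$. In this way the composite $hgk$, rather than its factors, is given good behavior on $C$. We need this detour only for countably many $g$, those that $\varphi$ "follows". For all others we need room, and this comes from random finite permutations: $C$ will be a union of finite *columns*, on which words in the group mimic words in random permutations at a positive proportion of points.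

## Random finite tables

Let $m_n=(n+2)!$ and $[m]=\{1,\dots,m\}$, and write $2^n$ for the set of $0$–$1$ sequences of length $n$.

**Definition (tables).** The *kinds* are $\mathcal K_n=\{a,h,k,y_0,\dots,y_{n-1}\}$, $\mathcal K=\bigcup_n\mathcal K_n$. A *level-$n$ table* consists of permutations $P_n(x,s)$ of $[m_n]$ for $x\in\mathcal K_n$, $s\in2^n$, and of functions (*labels*) $\omega_n(s),\rho_n(s):[m_n]\to\{0,\dots,n\}$ for $s\in 2^n$. A *random* table has all these objects independent (including the values of a label function at different points), permutations uniform, and each label equal to $j<n$ with probability $2^{-j-1}$ and to $n$ with probability $2^{-n}$. A *level-$n$ word* is a group word in the letters $(x,s)$; it acts on $[m_n]$ via $(x,s)\mapsto P_n(x,s)$.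

For $n=1$ there are eight permutations of $[6]$ (kinds $a,h,k,y_0$, codes $0$ and $1$), and each label is $0$ or $1$ with probability $\frac12$. The kind $a$ serves the tasks from $\operatorname{Sym}(A)$, the kinds $h,k$ serve the tasks from $\mathcal I$, and the $y_j$ will stand for the composites $hgk$ just described.

There are $2(n+3)2^n$ signed letters, so the number of level-$n$ words of length $\le\ell$ is $e^{O_\ell(n)}=e^{o(m_n)}$. We write $m$ for $m_n$.

**Lemma 7.** Let $\xi_1,\dots,\xi_t$ be $0/1$-valued random variables such that, conditionally on the history before step $i$, $\Pr(\xi_i=1)\ge p$ always. Then $\Pr(\sum\xi_i\le tp/2)\le e^{-tp/8}$.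

*Proof.* $E(2^{-\xi_i}\mid\text{history})\le1-p/2$, so $E\,2^{-\sum\xi_i}\le(1-p/2)^t\le e^{-tp/2}$. By Markov's inequality the probability is at most $2^{tp/2}e^{-tp/2}=e^{-tp(1-\ln2)/2}\le e^{-tp/8}$. $\square$

The next lemma says that the permutations of a table behave almost freely. For two independent uniform permutations $b_1,b_2$ the point $xb_1b_2$ is uniform, so the expected number of fixed points of $b_1b_2$ is $1$. The word $bb^{-1}$ shows that reducedness is needed.

**Lemma 8.** For fixed $\ell\ge1$ and $\varepsilon\in(0,1]$, for all large $n$, with probability $\ge1-e^{-m_n}$ a random table satisfies: every nontrivial reduced level-$n$ word of length $\le\ell$ has at most $\varepsilon m_n$ fixed points.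

*Proof.* Fix a reduced word $w=b_1\cdots b_l$, $1\le l\le\ell$. The trajectory of $x$ is $x_0=x$, $x_j=x_{j-1}b_j$.

**Step 1: disjoint trajectories.** We reduce to fixed points that do not interfere. For each point $y$ and each $j\in\{0,\dots,l-1\}$ exactly one $x$ has $x_j=y$. So each point occurs among $x_0,\dots,x_{l-1}$ for at most $\ell$ starting points $x$. The trajectory of a fixed point is $\{x_0,\dots,x_{l-1}\}$; it meets at most $\ell^2$ such trajectories. Hence, if $w$ has more than $\varepsilon m$ fixed points, a greedy choice gives $k'=\lfloor\varepsilon m/2\ell^2\rfloor$ of them with pairwise disjoint trajectories.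

**Step 2: exposing the trajectories.** We bound the probability that $k'$ given starting points are all fixed points with pairwise disjoint trajectories. Expose the trajectories successively. Let $x$ be the current starting point, all earlier ones having satisfied the requirement and been exposed completely, and $x$ lying on no earlier trajectory. Expose $x_1,x_2,\dots$ until a point of an earlier trajectory appears (failure) or until the first time $t$ with $x_t\in\{x_0,\dots,x_{t-1}\}$. If $x$ satisfies the requirement, the latter happens for some $t\le l$, as $x_l=x_0$. When $x_t$ is about to be exposed, $x_{t-1}$ lies on no earlier trajectory and differs from $x_0,\dots,x_{t-2}$. So the only exposed pair involving $x_{t-1}$ is $(x_{t-2},x_{t-1})$ via $b_{t-1}$ (if $t\ge2$). This pair does not determine $x_{t-1}b_t$, since $b_t\ne b_{t-1}^{-1}$. Hence $x_t$ is uniform on a set of at least $m-\ell k'\ge m/2$ points, and lies in $\{x_0,\dots,x_{t-1}\}$ with conditional probability at most $\ell/(m/2)$. Summing over $t\le\ell$, the conditional probability that $x$ satisfies the requirement is at most $2\ell^2/m$.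

**Step 3: union bound.** We sum over starting sets and words. The probability that $w$ has more than $\varepsilon m$ fixed points is at most
$$\binom m{k'}\Bigl(\frac{2\ell^2}m\Bigr)^{k'}\le\Bigl(\frac{2e\ell^2}{k'}\Bigr)^{k'}=e^{-\Theta(m\log m)},$$
and there are only $e^{o(m)}$ words. $\square$

## Patterns and admissible points

Later the new permutation $h$ will follow its table at a point only if tests at the beginning and at the end of the arrow are passed, and similarly for $k$ and the $y_j$. The tests are as follows.

| symbol | initial | final | symbol | initial | final |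
|---|---|---|---|---|---|
| $h$ | $\omega=0$ | $V$ | $h^{-1}$ | $V$ | $\omega=0$ |
| $k$ | $N$ | $\rho=0$ | $k^{-1}$ | $\rho=0$ | $N$ |
| $y_j$ | $\omega=j+1$ | $\rho=j+1$ | $y_j^{-1}$ | $\rho=j+1$ | $\omega=j+1$ |

The symbols $a^{\pm1}$ have no requirements. An $\omega$- or $\rho$-requirement prescribes a label. Requirement $V$ will mean membership in a certain set $V$, and $N$ ("not from $V$") will mean that the preimage under a certain partial map is not in $V$; these two are treated in the next section. Requirements fall into three *groups*: $\omega$; $\rho$; $\{V,N\}$.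

**Definition (pattern).** A *pattern* $\mathfrak p=(X_1,\dots,X_r;J)$, with $r\ge1$ and $J\subseteq\{1,\dots,r-1\}$, consists of signed symbols $X_j$, all of kind $a$ or all of kinds $h,k,y_j$, such that for $j\in J$: $X_{j+1}\ne X_j^{-1}$, and the final requirement of $X_j$ and the initial one of $X_{j+1}$ (if present) are in different groups.

The set $J$ marks the places where $X_j$ and $X_{j+1}$ meet without anything in between, so that two tests apply to one and the same point; the group condition makes these tests independent. For example, $(h,h;\{1\})$ is a pattern (requirements $V$ and $\omega=0$ meet), and so is $(y_0,k;\{1\})$ (requirements $\rho=1$ and $N$ meet). But $(h,k;\{1\})$ is not (here $V$ and $N$ meet), while $(h,k;\emptyset)$ is.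

**Definition (data, new codes, admissible points).** *Data* of type $(\mathfrak p,\ell,\delta)$ at level $n$, for a given table, are reduced level-$n$ words $\beta_0,\dots,\beta_r$ of length $\le\ell$ and sets $S_0,\dots,S_r\subseteq[m_n]$ with $|S_j|\ge\delta m_n$ such that $\beta_j=1$ and $S_j=[m_n]$ for $j\in J$, while for $1\le j\le r-1$, $j\notin J$, we have $\beta_j\ne1$ and $c\beta_j\ne c$ for all $c\in S_j$. A code $s\in2^n$ is *new* if it does not occur in the $\beta_j$. For new $s$ and $c\in[m_n]$ put
$$c_1^-=c\beta_0,\qquad c_j^+=c_j^-P_n(X_j,s),\qquad c_{j+1}^-=c_j^+\beta_j,$$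
where $P_n(x^{-1},s)=P_n(x,s)^{-1}$. Call $c$ *$s$-admissible* if $c\in S_0$, $c_j^+\in S_j$ for $1\le j\le r$, and all $\omega$- and $\rho$-requirements hold for $\omega_n(s),\rho_n(s)$: initial ones of $X_j$ at $c_j^-$, final ones at $c_j^+$.

For the pattern $(h;\emptyset)$ with $\beta_0=\beta_1=1$ and $S_0=S_1=[m]$, a point $c$ is $s$-admissible iff its $\omega$-label is $0$; for $n\ge1$ we expect half of all points. But the sets $S_j$ may be chosen after the table has been seen, and for a single code this is fatal: for the pattern $(a;\emptyset)$ with $\beta_0=\beta_1=1$, let $|S_0|=m/2$ and $S_1=[m]\setminus S_0P_n(a,s)$. Then no point is $s$-admissible. The next lemma says that one cannot spoil more than a bounded number of codes at once.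

**Lemma 9.** For each $(\mathfrak p,\ell,\delta)$ there are $\eta>0$ and $L$ such that for all large $n$ a random table satisfies with probability $\ge1-e^{-m_n}$: for all data of this type and any $L+1$ distinct new codes, at least one of these codes $s$ has at least $\eta m_n$ $s$-admissible points.

*Proof.* Fix words $\beta_j$, sets $S_j$, and $L+1$ distinct new codes ($L$ to be chosen later), and condition on all table entries at all other codes. Then the $\beta_j$ act as fixed permutations; assume that we have data. The tables at the $L+1$ codes are conditionally independent. Consider one of them, $s$. For large $n$ all symbols of $\mathfrak p$ are in $\mathcal K_n$, and all labels occurring in requirements have probability at least some $p_0=p_0(\mathfrak p)>0$.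

**Step 1: the attempts.** We look for admissible points one at a time, revealing as little as possible. Make $t=\lfloor\lambda m\rfloor$ attempts, $\lambda=\delta/(12r)$, maintaining a set $T$ of *touched* points that contains all points whose labels were revealed and all points occurring in revealed pairs of the $P_n(x,s)$. An attempt runs as follows. Take $c\in S_0$ with $c\beta_0\notin T$; touch $c_1^-=c\beta_0$ and reveal the label required there (if any); continue only if it is as required. Then, for $j=1,\dots,r$: reveal $c_j^+=c_j^-P_n(X_j,s)$. Let
$$\mathrm{Good}_j=\{x\in S_j: x\notin T,\ x\beta_j\notin T\}$$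
(for $j=r$ omit the last condition), with $T$ as it is before $c_j^+$ is touched. Touch $c_j^+$ in any case, and continue only if $c_j^+\in\mathrm{Good}_j$. Then, if $j<r$, touch $c_{j+1}^-=c_j^+\beta_j$. Reveal the label required by the final requirement of $X_j$ at $c_j^+$ and (if $j<r$) the label required by the initial requirement of $X_{j+1}$ at $c_{j+1}^-$; continue only if they are as required.

**Step 2: each revealed value is fresh.** This gives the success probability. The point $c_j^-$ was untouched before being reached. If $j\ge2$, the only revealed pair that can involve $c_j^-$ is $(c_{j-1}^-,c_{j-1}^+)$, and only in case $j-1\in J$: if $j-1\notin J$, then $c_j^-=c_{j-1}^+\beta_{j-1}\ne c_{j-1}^+$, because $c_{j-1}^+\in S_{j-1}$; and $c_j^-\ne c_{j-1}^-$, because $c_{j-1}^-$ had been touched when $c_j^-$ was still untouched. In case $j-1\in J$ this pair determines $c_j^-P_n(X_j,s)$ only if $X_j=X_{j-1}^{-1}$, which is excluded. So $c_j^+$ is uniform on the set of points that are not yet values of the permutation $P_n(X_j,s)$ in a revealed pair. This set has size $\le m$ and contains $\mathrm{Good}_j$, as points in revealed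 pairs are touched. At most $2r$ points are touched per attempt, so $|T|\le2r\lambda m\le\delta m/4$ throughout. Thus starting points $c$ exist and $|\mathrm{Good}_j|\ge\delta m-2|T|\ge\delta m/2$. The labels revealed were unrevealed before, since their points were untouched. If $j\in J$, the two labels at the common point $c_j^+=c_{j+1}^-$ are of different types; if $j\notin J$, the two points are different. Hence each attempt succeeds with conditional probability at least $p=(\delta/2)^rp_0^{2r}$.

**Step 3: counting.** Successful attempts give distinct admissible points, as the points $c_1^-$ are distinct. For large $m$ we have $t\ge\lambda m/2$, so by Lemma 7, with $\eta=\lambda p/4$ and $c_0=\lambda p/16$, the probability that there are fewer than $\eta m$ admissible points is at most $e^{-c_0m}$.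

**Step 4: union bound.** This handles all data at once. All $L+1$ codes fail with conditional probability $\le e^{-c_0(L+1)m}$. The number of choices of the $S_j$, the $\beta_j$, and the codes is at most $2^{m(r+1)}e^{o(m)}$. Choose $L$ with $c_0(L+1)\ge(r+1)\ln2+2$; note that $c_0$ does not depend on $L$. Then the total failure probability is $\le e^{-2m+o(m)}\le e^{-m}$ for large $n$. $\square$

**Fixing the tables.** We now replace random tables by fixed ones. There are countably many parameters $(\ell,\varepsilon)$ of Lemma 8 and $(\mathfrak p,\ell,\delta)$ of Lemma 9 with $\varepsilon,\delta$ reciprocals of positive integers. Enumerate them in one sequence $\vartheta_0,\vartheta_1,\dots$, and let $n(\vartheta_q)$ be such that the assertion of the lemma for $\vartheta_q$ holds for all $n\ge n(\vartheta_q)$. For each $n$, a random level-$n$ table violates the conclusion for some $q<n$ with $n(\vartheta_q)\le n$ with probability at most $ne^{-m_n}<1$. So we can fix a level-$n$ table that violates none. For each parameter, the conclusion then holds for the fixed tables for all sufficiently large $n$.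

## Random sets that separate $h$ from $k$

Let $\psi$ be a partial injection of $[m_n]$. It will be the part of an injection $\varphi\in\mathcal I$ that one sees inside one column. An equation involving $\psi$ includes the statement that $\psi$ is defined there. Let $\mathfrak p$ use kinds $h,k,y_j$ only.

**Definition (compatible data, good points).** Data are *$\psi$-compatible* if for $1\le j<r$, $j\notin J$: if $(X_j,X_{j+1})=(h,k)$, no $c\in S_j$ has $c\psi=c\beta_j$; if $(X_j,X_{j+1})=(k^{-1},h^{-1})$, no $c\in S_j$ has $(c\beta_j)\psi=c$. Given sets $V(s)\subseteq[m_n]$ for $s\in2^n$, a point $c$ is *$s$-good* if it is $s$-admissible, each $c_j^{\pm}$ with requirement $V$ lies in $V(s)$, and for each $b=c_j^{\pm}$ with requirement $N$, $b\psi^{-1}$ is undefined or not in $V(s)$.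

The condition is natural. For the pattern $(h,k;\emptyset)$ a good point has $c_1^+\in V(s)$, and the $\psi$-preimage of $c_2^-=c_1^+\beta_1$ must not be in $V(s)$. If $c_1^+\psi=c_1^+\beta_1$, this preimage is $c_1^+$ itself, and the two tests contradict each other. Compatibility excludes exactly this.

**Lemma 10.** For each $(\mathfrak p,\ell,\delta)$ with $\delta$ the reciprocal of a positive integer there are $\eta^*>0$, $L^*$, $n^*$ such that for $n\ge n^*$ and every partial injection $\psi$ of $[m_n]$, for independent uniformly random $V(s)\subseteq[m_n]$, with probability $\ge1-e^{-m_n}$: for all $\psi$-compatible data of this type and any $L^*+1$ distinct new codes, some one of these codes $s$ has at least $\eta^*m_n$ $s$-good points.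

*Proof.* Let $\eta,L$ be as in Lemma 9, let $n$ be large, and fix $\psi$ and $\psi$-compatible data. By Lemma 9 all but at most $L$ of the new codes have $\ge\eta m$ admissible points. There are $2r$ positions $c_j^\pm$; write $c_p$ for the point at position $p$. Each map $c\mapsto c_p$ is injective. A *conflict* for $c$ is a pair of positions $p,q$, $p$ with requirement $V$, $q$ with requirement $N$, such that $c_p\psi=c_q$.

**Step 1: conflicts around one $\beta_j$ do not occur for admissible $c$.** These are the conflicts that we could not control by counting. Let $p,q$ be the two positions $c_j^+,c_{j+1}^-$. If $j\in J$, the requirements $V$ and $N$ meet, against the group condition. Let $j\notin J$. If $p=c_j^+$, then $(X_j,X_{j+1})=(h,k)$ and $c_j^+\psi=c_j^+\beta_j$ with $c_j^+\in S_j$. If $p=c_{j+1}^-$, then $(X_j,X_{j+1})=(k^{-1},h^{-1})$ and $(c_j^+\beta_j)\psi=c_j^+$ with $c_j^+\in S_j$. Both contradict compatibility.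

**Step 2: all other conflicts are rare, except for boundedly many codes.** Here we use that words with different codes are different. For all other pairs $p,q$ we have $c_q=c_p\tau_{pq}(s)$, where $\tau_{pq}(s)$ is a segment, or the inverse of a segment, of the word $\beta_0X_1\beta_1\cdots X_r\beta_r$ (with the code $s$ given to the $X_j$), and it contains a letter with code $s$. This word is reduced, since $s$ is new, $\beta_j\ne1$ for $1\le j<r$, $j\notin J$, and $X_{j+1}\neq X_j^{-1}$ for $j\in J$. If $s\ne s'$ are new, the reduced words $\tau_{pq}(s)$ and $\tau_{pq}(s')$ differ, because the second contains a letter with code $s'$ and the first does not. Applying Lemma 8 to the reduced form of $\tau_{pq}(s)\tau_{pq}(s')^{-1}$, whose length is at most $2((r+1)\ell+r)$, we see that they agree on at most $\varepsilon m$ points for $n$ large. Let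
$$B_s^{pq}=\{u:u\psi=u\tau_{pq}(s)\},\qquad \xi=\frac{\eta}{8r^2},\qquad Q=\lceil 2/\xi\rceil,$$
and let $\varepsilon$ be the reciprocal of an integer with $\varepsilon<1/Q^2$. Two of these sets for different codes meet in at most $\varepsilon m$ points. If $Q$ codes had $|B_s^{pq}|\ge\xi m$, then, by Bonferroni's inequality, summing over these codes,
$$2m\le Q\xi m\le\sum_s|B_s^{pq}|\le m+Q^2\varepsilon m<2m,$$
a contradiction. At most $|B_s^{pq}|$ points $c$ have a conflict at $(p,q)$. There are at most $4r^2$ pairs $(p,q)$. So all but at most $L+4r^2Q$ of the new codes are *fine*: they have at least $\eta m-4r^2\xi m=\frac\eta2m$ admissible points without conflict.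

**Step 3: a fine code fails with exponentially small probability.** Now the sets $V(s)$ enter. Let $s$ be fine. For an admissible $c$ without conflict let $A_c$ be the set of points $c_p$, $p$ with requirement $V$, and $D_c$ the set of existing points $c_q\psi^{-1}$, $q$ with requirement $N$. Then $c$ is good iff $A_c\subseteq V(s)$ and $D_c\cap V(s)=\emptyset$. Since there is no conflict, $A_c\cap D_c=\emptyset$; also $|A_c\cup D_c|\le2r$, and each point belongs to $A_c\cup D_c$ for at most $2r$ values $c$. Choosing greedily, we find at least $\frac{\eta m}{2(4r^2+1)}$ such $c$ with pairwise disjoint sets $A_c\cup D_c$. These are good independently, each with probability $\ge2^{-2r}$. By Lemma 7, with $\eta^*=\eta2^{-2r}/(4(4r^2+1))$ and $c_1=\eta^*/4$, the probability of fewer than $\eta^*m$ good points is $\le e^{-c_1m}$. These events are independent for different codes.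

**Step 4: union bound.** Choose $L_3$ with $c_1(L_3+1)\ge(r+1)\ln2+2$. The number of pairs consisting of data and a set of $L_3+1$ fine new codes is at most $2^{m(r+1)}e^{o(m)}$. So with probability $\ge1-e^{-m}$ no such set fails entirely. Any $L+4r^2Q+L_3+1$ new codes contain $L_3+1$ fine ones, so $L^*=L+4r^2Q+L_3$ works. No bound used depends on $\psi$. $\square$

**Fixing the sets.** Enumerate the parameters of Lemma 10 as $\theta_0,\theta_1,\dots$. For each $n$ and each partial injection $\psi$ of $[m_n]$ fix sets $V_n^\psi(s)$, $s\in2^n$, satisfying the conclusion of Lemma 10 for all $\theta_q$ with $q<n$ and $n^*(\theta_q)\le n$. This is possible since $ne^{-m_n}<1$. For each parameter the conclusion then holds for these sets for all large $n$, uniformly in $\psi$.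

## Columns along an ultrafilter

We now place finite tables side by side. Recall that every family of sets with the finite intersection property extends to an ultrafilter, and that bounded real functions on $I$ have a limit along an ultrafilter $\mathcal D$ on $I$. For regular uncountable $\mu$, a *club* is a closed unbounded subset of $\mu$; finitely many clubs intersect in a club, and a set is *stationary* if it meets every club. Solovay's theorem says that $\mu$ can be partitioned into $\mu$ stationary sets. We write $[\mu]^{<\omega}$ for the set of finite subsets of $\mu$.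

**Lemma 11.** For every infinite $\kappa$ there are a linearly ordered set $I$ with $|I|=\kappa$, finite sets $F_i\subseteq\kappa$ ($i\in I$), and an ultrafilter $\mathcal D$ on $I$ such that, with $C_i=\{i\}\times[m_{|F_i|}]$ (a *column*) and $C=\bigcup_iC_i$:

* (D1) $\{i:F\subseteq F_i\}\in\mathcal D$ for every finite $F\subseteq\kappa$;
* (D2) for each partial injection $\varphi$ of $C$ there is $I'\in\mathcal D$ with
$$\lim_{i\to\mathcal D}\frac1{|C_i|}\Bigl|\Bigl\{c\in C_i:c\varphi\text{ or }c\varphi^{-1}\text{ lies in }\bigcup_{i'\in I',\,i'<i}C_{i'}\Bigr\}\Bigr|=0.$$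

*Proof.*

**Step 1: $\kappa=\aleph_0$.** Here fast growth of the columns is enough. Let $I=\mathbb N$, $F_i=\{0,\dots,i-1\}$, $\mathcal D$ nonprincipal, and $I'=\mathbb N$. (D1) holds since $F\subseteq F_i$ for all but finitely many $i$. For $i\ge1$ the set in (D2) has at most $2\sum_{i'<i}(i'+2)!\le4(i+1)!$ elements (use induction and $2\cdot i!\le(i+1)!$), and $|C_i|=(i+2)!$.

**Step 2: $\kappa=\mu$ regular uncountable.** Here clubs make the set in (D2) empty. Let $I=\mu$. By Solovay's theorem partition $\mu$ into stationary sets $T_F$, $F\in[\mu]^{<\omega}$, and put $F_\delta=F$ for $\delta\in T_F$. The clubs and the sets $\{\delta:F\subseteq F_\delta\}$ together have the finite intersection property, because a finite intersection of them contains some $\text{club}\cap T_{F'}$, where $F'$ is the union of the sets $F$ involved. Let $\mathcal D=\mathcal D_\mu$ be an ultrafilter containing all of them; (D1) holds. For $\varphi$ let $I'$ be the set of all $\delta$ such that for all $\gamma<\delta$ every column meeting $C_\gamma\varphi\cup C_\gamma\varphi^{-1}$ has index $<\delta$. Columns are finite, so for each $\gamma$ only finitely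 many columns are concerned, and $I'$ is a club. Let $i'<i\in I'$. No point of $C_i$ is mapped by $\varphi$ or $\varphi^{-1}$ into $C_{i'}$, since otherwise $C_i$ would meet $C_{i'}\varphi\cup C_{i'}\varphi^{-1}$ and we would have $i<i$. So the set in (D2) is empty for $i\in I'$.

**Step 3: $\kappa$ singular.** We put regular cases on top of each other. Let $\lambda=\operatorname{cf}\kappa$. A sum of fewer than $\lambda$ cardinals below $\kappa$ is below $\kappa$, and $\kappa$ is a limit cardinal. So we can choose recursively increasing successor (hence regular) uncountable cardinals $\mu_\xi<\kappa$ ($\xi<\lambda$), cofinal in $\kappa$, with $\mu_\xi>\aleph_0+\sum_{\eta<\xi}\mu_\eta$. Let $I=\{(\xi,\delta):\xi<\lambda,\ \delta<\mu_\xi\}$, ordered lexicographically; *block* $\xi$ consists of all $(\xi,\delta)$. Take $F_{\xi,\delta}\in[\mu_\xi]^{<\omega}$ and $\mathcal D_\xi$ as in Step 2 for $\mu_\xi$. Let $\mathcal U$ be an ultrafilter on $\lambda$ containing all tails, and let $X\in\mathcal D$ iff $\{\xi:\{\delta:(\xi,\delta)\in X\}\in\mathcal D_\xi\}\in\mathcal U$. This is an ultrafilter: closure under supersets and finite intersections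 is inherited, and for each $\xi$ exactly one of the $\xi$-sections of $X$ and $I\setminus X$ is in $\mathcal D_\xi$.

(D1): a finite $F\subseteq\kappa$ is contained in $\mu_\xi$ for all $\xi$ in a tail, and for those $\xi$ we have $\{\delta:F\subseteq F_{\xi,\delta}\}\in\mathcal D_\xi$.

(D2): from block $\xi$, let $I'$ contain the club obtained in Step 2 for the restriction of $\varphi$ to pairs of points of block $\xi$, minus the indices of columns having a point mapped by $\varphi$ or $\varphi^{-1}$ into a lower block. The columns of lower blocks have fewer than $\mu_\xi$ points altogether, so fewer than $\mu_\xi$ indices are removed. They form a bounded set by regularity, so the rest still contains a club and belongs to $\mathcal D_\xi$. Hence $I'\in\mathcal D$, and the set in (D2) is empty for $i\in I'$. $\square$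

We draw some consequences. Every set in $\mathcal D$ has size $\kappa$: if $|X|<\kappa$, then $|\bigcup_{i\in X}F_i|<\kappa$; choose $\alpha\in\kappa$ outside this union; then $X$ is disjoint from $\{i:\alpha\in F_i\}\in\mathcal D$. Also $|F_i|\to\infty$ along $\mathcal D$. "Almost all $i$" means: all $i$ in a set of $\mathcal D$.

**Definition (density, codes, table words).** For $X\subseteq C$ put $\operatorname{dens}(X)=\lim_{i\to\mathcal D}|X\cap C_i|/|C_i|$, a finitely additive probability measure. *Codes* are the elements $z\in2^\kappa$. For $n=|F_i|$ let $z|i\in2^n$ correspond to $z|_{F_i}$ via the increasing enumeration of $F_i$. Identify $C_i$ with $[m_n]$, and let $P_i(x,z)$, $\omega_i(z)$, $\rho_i(z)$ be the objects on $C_i$ given by $P_n(x,z|i)$, $\omega_n(z|i)$, $\rho_n(z|i)$. Let $\mathbb F$ be the free group on $\mathcal K\times2^\kappa$; its elements are *table words*. A table word acts on $C_i$ as soon as its kinds are in $\mathcal K_{|F_i|}$, hence for almost all $i$.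

For instance, a set with at most three points in each column has density $0$. The $2^\kappa$ codes give free letters: by (D1), for almost all $i$ the set $F_i$ separates any given finite set of codes, and then reduced table words with these codes become reduced level-$|F_i|$ words of the same length. Applying Lemma 8 to $\beta\beta'^{-1}$ for every $\varepsilon=1/t$, we get
$$\text{if }\beta\ne\beta'\text{ in }\mathbb F,\text{ then }\operatorname{dens}\{c:c\beta=c\beta'\}=0.\tag{1}$$

## The recursion, and tasks from $\operatorname{Sym}(A)$

Let $A$ be a set of size $\kappa$ disjoint from $C$, and $\Omega=A\sqcup C$; note $|C|=\kappa$. Enumerate the disjoint union of $\operatorname{Sym}(A)$ and $\mathcal I$ as $\{t_\alpha:\alpha<2^\kappa\}$. By recursion we choose distinct codes $z_\alpha$ and new letters: one letter $a$ if $t_\alpha\in\operatorname{Sym}(A)$, two letters $h,k$ if $t_\alpha\in\mathcal I$, each with an assigned permutation of $\Omega$. Let $\mathbb G_\alpha$ be the free group on the letters introduced before stage $\alpha$. It acts on $\Omega$, and $|\mathbb G_\alpha|\le|\alpha|+\aleph_0<2^\kappa$. We maintain: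

**Hypothesis $(\ast_\alpha)$.** There is an injective map $g\mapsto\beta_g$ from $\mathbb G_\alpha$ to $\mathbb F$, using only codes $z_\xi$ with $\xi<\alpha$, such that $\beta_1=1$, $\beta_{g^{-1}}=\beta_g^{-1}$, and $\operatorname{dens}(\mathrm{Dom}(g))>0$ for all $g$, where $\mathrm{Dom}(g)=\{c\in C:cg=c\beta_g\}$.

So $\mathrm{Dom}(g)$ is where we control $g$. The map need not be a homomorphism: we shall have $\beta_{hk}=(y_0,z)$, not $(h,z)(k,z)$. The maps for different $\alpha$ extend each other; $\alpha=0$ and limits are trivial. If $c\in\mathrm{Dom}(g)$ and $u=cg=c\beta_g$, then $u$ is in the column of $c$ and $ug^{-1}=c=u\beta_{g^{-1}}$. So $g$ maps $\mathrm{Dom}(g)$ bijectively onto $\mathrm{Dom}(g^{-1})$ inside columns.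

Let $t_\alpha=\pi\in\operatorname{Sym}(A)$. For a code $z$ not used before ("unused"), let $a=a^z$ act as $\pi$ on $A$ and as $P_i(a,z)$ on each $C_i$. An element of $\mathbb G_{\alpha+1}\setminus\mathbb G_\alpha$ is uniquely of the form $g=g_0x_1g_1\cdots x_rg_r$ with $r\ge1$, $x_j=a^{\pm1}$, $g_j\in\mathbb G_\alpha$, and $g_j\ne1$ if $x_{j+1}=x_j^{-1}$. Put
$$\beta_g=\beta_{g_0}(x_1,z)\beta_{g_1}\cdots(x_r,z)\beta_{g_r},$$
where $(x^{-1},z)=(x,z)^{-1}$. This word is reduced, since $z$ does not occur in the $\beta_{g_j}$ and $\beta_{g_j}\neq1$ for $g_j\ne1$. Reading off the letters with code $z$ and decoding the parts between them, we recover $g$. So the map stays injective, and it is compatible with inversion.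

**Claim A.** For a fixed formal expression $g=g_0x_1g_1\cdots x_rg_r$, only finitely many unused $z$ give $\operatorname{dens}(\mathrm{Dom}(g))=0$.

*Proof.* Let $J=\{1\le j<r:g_j=1\}$. Then $(x_1,\dots,x_r;J)$ is a pattern, as $x_{j+1}\neq x_j^{-1}$ for $j\in J$. Let $S_j=C$ for $j\in J$, let $S_j=\{c\in\mathrm{Dom}(g_j):c\beta_{g_j}\ne c\}$ for $1\le j<r$, $j\notin J$, and let $S_j=\mathrm{Dom}(g_j)$ for $j=0,r$. All have positive density, by $(\ast_\alpha)$ and (1); say $>\delta$, with $\delta$ the reciprocal of an integer. None of these sets depends on $z$. Let $\ell\ge1$ bound the lengths of the $\beta_{g_j}$, and let $\eta,L$ be as in Lemma 9 for this pattern, $\ell$, and $\delta$. Suppose that $L+1$ distinct unused codes $z$ are bad. For almost all $i$, the set $F_i$ separates these codes and those in the $\beta_{g_j}$, $|F_i|$ is large, and $|S_j\cap C_i|\ge\delta|C_i|$ for all $j$. For such $i$ we have data in $C_i$ and $L+1$ distinct new codes $z|i$. By Lemma 9 one of the bad codes has $\ge\eta|C_i|$ admissible points $c$ in $C_i$. They lie in $\mathrm{Dom}(g)$ for this code: $c\in\mathrm{Dom}(g_0)$ and $c_j^+\in S_j\subseteq\mathrm{Dom}(g_j)$,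 so each $g_j$ acts as $\beta_{g_j}$ on the trajectory, and $a$ acts on $C_i$ as $P_i(a,z)$. Since $\mathcal D$ is an ultrafilter, one of the finitely many bad codes serves for almost all $i$. For it $\operatorname{dens}(\mathrm{Dom}(g))\ge\eta$, a contradiction. $\square$

There are fewer than $2^\kappa$ formal expressions and used codes, and each expression excludes finitely many codes. So we may choose an unused $z_\alpha$ such that $(\ast_{\alpha+1})$ holds.

## Tasks from $\mathcal I$: building $h$ and $k$

Let $t_\alpha=\varphi\in\mathcal I$, $R=\Omega\varphi$, $E=\Omega\setminus R$; so $|E|=\kappa$.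

**Definition (following).** *$\varphi$ follows $g\in\mathbb G_\alpha$* if $\operatorname{dens}\{c\in\mathrm{Dom}(g):c\varphi\ne cg\}=0$.

**Step 1: $\varphi$ follows only countably many $g$.** These are the $g$ that need a detour, and we have only countably many kinds $y_j$. Suppose $\varphi$ follows $g$ and $g'\ne g$. Then $c\beta_g=cg=c\varphi=cg'=c\beta_{g'}$ for all $c\in\mathrm{Dom}(g)\cap\mathrm{Dom}(g')$ outside a set of density $0$. By injectivity of $g\mapsto\beta_g$ and (1), $\operatorname{dens}(\mathrm{Dom}(g)\cap\mathrm{Dom}(g'))=0$. Hence for each positive integer $t$ at most $t$ followed $g$ have $\operatorname{dens}(\mathrm{Dom}(g))>1/t$. As all these densities are positive, $\varphi$ follows only countably many $g$. Let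
$$\Lambda=\{1\}\cup\{g:\varphi\text{ follows }g\}=\{g^{(0)}=1,\,g^{(1)},\dots\}$$
(finite or countable, without repetition). For example, if $\varphi$ is the identity on $C$, then $\varphi$ follows $1$ and $\mathrm{Dom}(1)=C$; by the argument just given it follows nothing else, and $\Lambda=\{1\}$.

**Step 2: reserved points.** We set aside room for the detours and for extending $h$ and $k$ to permutations, touching each column in few points. By recursion of length $\kappa$ choose points of $E$ forming pairwise disjoint sets $E_1,E_j'\subseteq E$ (one $E'_j$ for each $g^{(j)}\in\Lambda$), each of size $\kappa$, such that with $M_j=E_j'(g^{(j)})^{-1}$ the following holds: when $e$ is put into $E_j'$, the points $e$, $e(g^{(j)})^{-1}$, $e(g^{(j)})^{-1}\varphi$ (for $E_1$: just $e$) differ from all points arising at earlier steps and lie in no column containing such a point. This is possible: the maps involved are injective and columns are finite, so at each step fewer than $\kappa$ points $e$ are forbidden. Put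
$$O=E_1\cup\bigcup_j(E_j'\cup M_j\cup M_j\varphi).$$
Then $|O\cap C_i|\le3$ for all $i$, the $M_j$ are pairwise disjoint, and $M_0=E_0'$.

**Step 3: forbidden points and the sets $V$.** We prepare to make $\varphi$ harmless between different columns and inside a column. Let $I_\varphi\in\mathcal D$ be given by (D2) for the partial injection $\{(u,u\varphi):u,u\varphi\in C\}$, and for $i\in I_\varphi$ let
$$Z_i=(O\cap C_i)\cup\Bigl\{c\in C_i:c\varphi\text{ or }c\varphi^{-1}\text{ lies in }\bigcup_{i'\in I_\varphi,\,i'<i}C_{i'}\Bigr\}.$$
Then $\lim_{\mathcal D}|Z_i|/|C_i|=0$. Let $\psi_i=\{(u,u\varphi):u,u\varphi\in C_i\}$, a partial injection of $C_i$. For a code $z$ let $V_i(z)\subseteq C_i$ be given by $V_n^{\psi_i}(z|i)$, $n=|F_i|$. For $c\in C_i$ let $N_i(c)$ mean: $c\psi_i^{-1}$ is undefined or not in $V_i(z)$.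

**Step 4: prescribing $h$ and $k$ for an unused code $z$.** We let them follow the table as far as the tests allow. Write $\omega_i,\rho_i$ for $\omega_i(z),\rho_i(z)$. Taking unions over $i\in I_\varphi$, with $n=|F_i|$, let
$$\begin{aligned}
\mathsf H&=\{c\in C_i\setminus Z_i:\ \omega_i(c)=0,\ cP_i(h,z)\in V_i(z)\setminus Z_i\},\\
\mathsf U&=\{cP_i(h,z):c\in\mathsf H\cap C_i\},\\
\mathsf K&=\{c\in C_i\setminus Z_i:\ N_i(c),\ \rho_i(cP_i(k,z))=0\},\\
\mathsf Y_j&=\{c\in C_i\setminus Z_i:\ j<n,\ \omega_i(c)=j+1,\ \rho_i(cP_i(y_j,z))=j+1\}\qquad(g^{(j)}\in\Lambda).
\end{aligned}$$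
These are subsets of $C$ disjoint from $O$. Choose injections $\lambda_j:\mathsf Y_j\to E_j'$ with $|E_j'\setminus\mathsf Y_j\lambda_j|=\kappa$. Prescribe

* $ch=cP_i(h,z)$ for $c\in\mathsf H\cap C_i$;
* $ck=cP_i(k,z)$ for $c\in\mathsf K\cap C_i$;
* $ch=(c\lambda_j)(g^{(j)})^{-1}$ and $(c\lambda_j)k=cP_i(y_j,z)$ for $c\in\mathsf Y_j\cap C_i$.

Hence $c\,h\,g^{(j)}k=cP_i(y_j,z)$ for $c\in\mathsf Y_j\cap C_i$: this is the detour $c\mapsto e(g^{(j)})^{-1}\mapsto e\mapsto cP_i(y_j,z)$ with $e=c\lambda_j\in E$.

**Step 5: consistency.** We check that $h$ and $k$ are so far well-defined injections. The sets $\mathsf H$ and $\mathsf Y_j$ are pairwise disjoint, by their $\omega$-labels. Let $M_j'=\mathsf Y_jh\subseteq M_j$ and $E''=\bigcup_j\mathsf Y_j\lambda_j$. The sets $\mathsf U$ and $M_j'$ are pairwise disjoint, since $\mathsf U\cap O=\emptyset$ and the $M_j\subseteq O$ are disjoint. $\mathsf K\cap E''=\emptyset$, since $E_j'\subseteq O$, and the $\mathsf Y_j\lambda_j$ are disjoint. The sets $\mathsf Kk$ and $(\mathsf Y_j\lambda_j)k$ are pairwise disjoint, by their $\rho$-labels. On each single piece injectivity is clear.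

**Step 6: $h$ and $k$ are separated by $\varphi$.** This is what makes (P2) possible. We claim
$$\mathsf U\varphi\cap\mathsf K=\emptyset\quad\text{and}\quad M_j\varphi\cap\mathsf K=\emptyset\text{ for all }j.\tag{2}$$
The second holds as $M_j\varphi\subseteq O$. Let $u\in\mathsf U\cap C_i$ and $u\varphi\in\mathsf K\cap C_{i'}$, with $i,i'\in I_\varphi$. If $i'<i$, then $u\in Z_i$, a contradiction. If $i'>i$, then $u\varphi\in Z_{i'}$, a contradiction. If $i=i'$, then $(u\varphi)\psi_i^{-1}=u\in V_i(z)$ contradicts $N_i(u\varphi)$.

**Step 7: extending $h$.** Points that $\varphi$ sends into $\mathsf K$ must not be reached by $h$ from $R$; we let $h$ reach them from $E$. Let $\mathsf L=\{u:u\varphi\in\mathsf K\}$. By (2), $\mathsf L$ is disjoint from $\mathsf U$ and all $M_j$. The set $E_1\subseteq O$ is disjoint from $\mathsf H$ and all $\mathsf Y_j$. Let $h$ map some $E_1^*\subseteq E_1$ with $|E_1\setminus E_1^*|=\kappa$ bijectively onto $\mathsf L$. The remaining domain contains $E_1\setminus E_1^*$. The remaining range contains $M_0\setminus M_0'$, since these points are not in $\mathsf U$, in other $M_j'$, or in $\mathsf L$.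 This set is $E_0'\setminus\mathsf Y_0\lambda_0$, as $g^{(0)}=1$. Both have size $\kappa$, so $h$ extends to a permutation of $\Omega$.

**Step 8: extending $k$.** Now (P2) is obtained. Let $Q=Rh\varphi=\Omega\varphi h\varphi$. Then $Q\cap E''=\emptyset$, as $Q\subseteq R$ and $E''\subseteq E$. Also $Q\cap\mathsf K=\emptyset$: if $u\in Rh$ and $u\varphi\in\mathsf K$, then $u\in\mathsf L$, so $uh^{-1}\in E_1^*\subseteq E$, a contradiction. So $k$ is not yet defined on $Q$, and its range so far is contained in $C$. Let $k$ map $Q$ injectively into a set $A_0\subseteq A$ with $|A_0|=|A\setminus A_0|=\kappa$. The remaining domain contains $E_1$, because $E_1\cap(\mathsf K\cup E''\cup Q)=\emptyset$, and the remaining range contains $A\setminus A_0$. So $k$ extends to a permutation of $\Omega$. By construction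
$$\Omega\varphi h\varphi k=Qk\subseteq A.\tag{3}$$

## Normal forms with contracted pieces

We still have to choose $z$ so that $(\ast_{\alpha+1})$ holds. Let $g\in\mathbb G_{\alpha+1}\setminus\mathbb G_\alpha$. Write $g$ uniquely as $g_0x_1g_1\cdots x_qg_q$ with $q\ge1$, $x_j\in\{h^{\pm1},k^{\pm1}\}$, $g_j\in\mathbb G_\alpha$, and $g_j\ne1$ if $x_{j+1}=x_j^{-1}$. Contract every piece $h\,g^{(j)}\,k$ with $g^{(j)}\in\Lambda$ to the symbol $y_j$, and every piece $k^{-1}(g^{(j)})^{-1}h^{-1}$ to $y_j^{-1}$. These pieces do not overlap, since $h,k^{-1}$ occur only as first letters and $k,h^{-1}$ only as last letters of pieces. We get $g=g_0'X_1g_1'\cdots X_rg_r'$, and put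
$$\beta_g=\beta_{g_0'}(X_1,z)\beta_{g_1'}\cdots(X_r,z)\beta_{g_r'},\qquad J=\{1\le j<r:g_j'=1\}.$$
For example, $hkk$ contracts to $y_0k$, with pattern $(y_0,k;\{1\})$ and $\beta_{hkk}=(y_0,z)(k,z)$.

**Step 1: $(X_1,\dots,X_r;J)$ is a pattern.** This is where contraction of $hk$ matters. Let $j\in J$, so that $X_j$ and $X_{j+1}$ meet directly. The final requirement of $X_j$ is in $\{V,N\}$ iff $X_j\in\{h,k^{-1}\}$, and the initial one of $X_{j+1}$ is in $\{V,N\}$ iff $X_{j+1}\in\{h^{-1},k\}$. Of the four pairs, $(h,h^{-1})$ and $(k^{-1},k)$ contradict reducedness, and $(h,k)$ and $(k^{-1},h^{-1})$ with trivial middle would have been contracted, as $1\in\Lambda$. The final group of $X_j$ is $\omega$ iff $X_j\in\{h^{-1},y_l^{-1}\}$, which ends in the letter $h^{-1}$; the initial group of $X_{j+1}$ is $\omega$ iff $X_{j+1}\in\{h,y_l\}$, which begins with $h$; reducedness excludes the combination. The final group is $\rho$ iff $X_j\in\{k,y_l\}$, which ends in $k$; the initial group is $\rho$ iff $X_{j+1}\in\{k^{-1},y_l^{-1}\}$, which begins with $k^{-1}$; again excluded. The pairs $(X,X^{-1})$ are all among the excluded ones.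

**Step 2: the map $g\mapsto\beta_g$.** We verify the algebraic part of $(\ast_{\alpha+1})$. By Step 1, and since $\beta_{g_j'}\ne1$ for $1\le j<r$, $j\notin J$, the word $\beta_g$ is reduced. The map is injective: read off the letters with code $z$, decode the parts between them by injectivity on $\mathbb G_\alpha$, and expand the $y_j$. It is compatible with inversion, since the inverse of a piece is a piece and $y_j$ goes to $y_j^{-1}$.

**Claim B.** For a fixed formal expression $g$, only finitely many unused $z$ give $\operatorname{dens}(\mathrm{Dom}(g))=0$.

*Proof.*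

**Step 3: the sets $S_j$.** We collect the data that Lemma 10 needs. Let $\beta_j=\beta_{g_j'}$; $S_j=C$ for $j\in J$; $S_0=\mathrm{Dom}(g_0')$; $S_r=\mathrm{Dom}(g_r')$. For $1\le j<r$, $j\notin J$, let $S_j$ be the set of $c\in\mathrm{Dom}(g_j')$ with $c\beta_j\ne c$ and, in addition, $c\varphi\ne c\beta_j$ if $(X_j,X_{j+1})=(h,k)$, and $(c\beta_j)\varphi\ne c$ if $(X_j,X_{j+1})=(k^{-1},h^{-1})$. None of these depends on $z$. All have positive density. Without additional condition this is clear from $(\ast_\alpha)$ and (1). In the case $(h,k)$ we have $g_j'\notin\Lambda$, since otherwise the piece would have been contracted. So $\varphi$ does not follow $g_j'$, and the set of $c\in\mathrm{Dom}(g_j')$ with $c\varphi\ne cg_j'=c\beta_j$ has positive density; the condition $c\beta_j\ne c$ removes only a set of density $0$. In the case $(k^{-1},h^{-1})$ we have $g_j'^{-1}\notin\Lambda$, so $\varphi$ does not follow $g_j'^{-1}$, and $\{u\in\mathrm{Dom}(g_j'^{-1}):u\varphi\ne ug_j'^{-1}\}$ has positive density. Apply the column-preserving injection $u\mapsto c=ug_j'^{-1}=u\beta_j^{-1}\in\mathrm{Dom}(g_j')$. It preserves density, and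 $(c\beta_j)\varphi=u\varphi\ne c$. Again the condition $c\beta_j\neq c$ costs density $0$.

**Step 4: many good points.** Restricted to $C_i$, for almost all $i$, these are $\psi_i$-compatible data of type $(\mathfrak p,\ell,\delta)$ for suitable fixed $\ell$ and $\delta$, the latter the reciprocal of an integer. Take $\eta^*,L^*$ from Lemma 10, and suppose that $L^*+1$ distinct unused codes are bad. For almost all $i$: $i\in I_\varphi$, $F_i$ separates all codes involved, $|F_i|$ is large, and $2r|Z_i|\le\frac{\eta^*}2|C_i|$. For such $i$ one of the bad codes $z$ has at least $\eta^*|C_i|$ good points $c\in C_i$, with respect to the sets $V_i(z)$. For each of the $2r$ positions the map $c\mapsto c_j^\pm$ is injective, so at least $\frac{\eta^*}2|C_i|$ of these $c$ have all $c_j^\pm\notin Z_i$.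

**Step 5: such points lie in $\mathrm{Dom}(g)$.** We check that along the trajectory the actual permutations of $\Omega$ agree with the table; here $y_l$ stands for $hg^{(l)}k$.

* $X_j=h$: $\omega_i(c_j^-)=0$ and $c_j^+\in V_i(z)\setminus Z_i$, so $c_j^-\in\mathsf H$ and $c_j^-h=c_j^+$.
* $X_j=k$: $N_i(c_j^-)$ and $\rho_i(c_j^+)=0$, so $c_j^-\in\mathsf K$ and $c_j^-k=c_j^+$.
* $X_j=y_l$: $\omega_i(c_j^-)=\rho_i(c_j^+)=l+1$, so $c_j^-\in\mathsf Y_l$ and $c_j^-hg^{(l)}k=c_j^+$.
* For inverse symbols exchange the roles of $c_j^-$ and $c_j^+$.

Also $g_j'$ acts on $c_j^+\in S_j\subseteq\mathrm{Dom}(g_j')$ as $\beta_j$ (trivially for $j\in J$), and $g_0'$ acts on $c\in S_0$ as $\beta_0$. So $cg=c\beta_g$, that is, $c\in\mathrm{Dom}(g)$. One of the finitely many bad codes serves for almost all $i$; for it $\operatorname{dens}(\mathrm{Dom}(g))\ge\eta^*/2$, a contradiction. $\square$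

Again fewer than $2^\kappa$ codes are excluded. Choose $z_\alpha$ among the others; then $(\ast_{\alpha+1})$ holds.

## Properness of $G$ and the proof of Theorem 1

Let $\mathbb G=\bigcup_{\alpha<2^\kappa}\mathbb G_\alpha$, let $\overline{\mathbb G}\le\operatorname{Sym}(\Omega)$ be its image, and $G=\overline{\mathbb G}\operatorname{Sym}_{<\kappa}(\Omega)$, a subgroup since $\operatorname{Sym}_{<\kappa}(\Omega)$ is normal. We verify the hypotheses of Proposition 6 for the moiety $A$. (P1) holds because each $\pi\in\operatorname{Sym}(A)$ is some $t_\alpha$, and the letter $a$ introduced for it acts on $A$ as $\pi$. (P2) is (3), since each $\varphi\in\mathcal I$ is some $t_\alpha$. (P3) is clear.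

For (P4), let $g=w\nu\in G$ with $w$ the image of an element of $\mathbb G$ and $\nu\in\operatorname{Sym}_{<\kappa}(\Omega)$. That element has a set $\mathrm{Dom}$ of positive density, which therefore meets $C_i$ for all $i$ in a set of $\mathcal D$, and sets in $\mathcal D$ have size $\kappa$. So there are $\kappa$ many $c\in C$ with $cw\in C$. For all but fewer than $\kappa$ of them, $cw\nu=cw$. Thus $|\{c\in C:cg\in C\}|=\kappa$ for all $g\in G$. A permutation interchanging $A$ and $C$ lacks this property. Hence $G\ne\operatorname{Sym}(\Omega)$.

Proposition 6 now gives Theorem 1 for our set $\Omega$ of size $\kappa$, hence, by transport along a bijection, for every set of size $\kappa$; and $\kappa$ was an arbitrary infinite cardinal. So for every infinite $\Omega$ there is a maximal subsemigroup of $\operatorname{Sym}(\Omega)$ that is not of the form $M\cap\operatorname{Sym}(\Omega)$ with $M$ a maximal subsemigroup of $\Omega^\Omega$. $\blacksquare$
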